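# Approximately envy-free schedules of small makespan: the trade-off $\beta=1/(1-\alpha)$

## Multipliers, prices and a pool

There are $m$ machines $[m]=\{1,\dots,m\}$ and $n$ indivisible jobs $[n]$. Job $j$ costs $c_{i,j}\ge 0$ on machine $i$, and a bundle $S\subseteq[n]$ costs $c_i(S)=\sum_{j\in S}c_{i,j}$ there. Fix a reference schedule $X=(X_1,\dots,X_m)$ with $c_k(X_k)\le 1$ for every $k$, and let $x(j)$ be the machine to which $X$ gives job $j$.

**Definition (state).** A *state* consists of a vector of multipliers $y\in[1,\infty)^m$ and a map $s:[n]\to\{0,1,\dots,m\}$. Location $0$ is called the *pool*. The *price* of job $j$ at each location, and its least price, are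
$$q_j(k)=y_kc_{k,j}\quad(k\in[m]),\qquad q_j(0)=1,\qquad \pi_j=\min_{0\le k\le m}q_j(k)\le 1 .$$

Write $V_k=s^{-1}(k)$ for the jobs placed on machine $k$ and $Q=s^{-1}(0)$ for the pooled jobs. A pooled job still has to be processed, and it is processed where $X$ puts it. So set
$$W_k=Q\cap X_k,\qquad A_k=V_k\cup W_k ,$$
$$v_k=c_k(V_k),\qquad w_k=c_k(W_k),\qquad \ell_k=v_k+w_k=c_k(A_k).$$
Every job lies in exactly one $A_k$, so $(A_1,\dots,A_m)$ is an allocation. Since $W_k\subseteq X_k$, we always have $w_k\le 1$.

A tiny example: two machines, one job, $c_1=1$, $c_2=3$, and $X$ gives the job to machine $1$. At $y=(1,1)$ the prices are $1$ on machine $1$, $3$ on machine $2$, and $1$ in the pool. At $y=(2,1)$ they are $2,3,1$, so the pool is the unique cheapest location. If the job moves from machine $1$ to the pool, it is still processed on machine $1$. What has changed is its price, which is now $1$ and no longer follows $y_1$.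

Here is what states are for. We shall run an auction in which an overloaded machine has its multiplier raised, so that jobs leave it. When the auction stops, the bundles $A_k$ form a schedule whose largest load is at most $\beta$ times the optimum, and the multipliers $y_k$ tell us what to pay the machines so that no machine envies another, in an approximate sense controlled by a parameter $\alpha$. The point will be that $\alpha=1-1/\beta$ is reached, and that nothing better is possible.

## Envy with payments, and the two theorems

An *instance* is a matrix $c\in\mathbb{R}_{\ge0}^{m\times n}$. An *allocation* assigns each job to exactly one machine. A *mechanism* $(A,p)$ over a set $\mathcal I$ of instances maps each $c\in\mathcal I$ to an allocation $A(c)=(A_1,\dots,A_m)$ and real payments $p(c)=(p_1,\dots,p_m)$ to the machines. It sees the whole matrix; no truthfulness or incentive constraint is imposed.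

**Definition ($\alpha$-envy-free).** For $\alpha\in(0,1]$, a mechanism over $\mathcal I$ is *$\alpha$-envy-free* if for every $c\in\mathcal I$ and all $i,j\in[m]$,
$$\alpha\, c_i(A_i)-p_i\le c_i(A_j)-p_j. \tag{1}$$
It is *envy-free* if it is $1$-envy-free. Only the machine's own bundle cost is scaled by $\alpha$, not its payment.

**Definition (makespan approximation).** For $\beta\ge1$, the mechanism gives a *$\beta$-approximation to the optimal makespan* if $\max_i c_i(A_i)\le\beta\cdot\mathrm{OPT}(c)$ for every $c\in\mathcal I$, where $\mathrm{OPT}(c)=\min_X\max_i c_i(X_i)$ over all allocations $X$.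

To see what (1) says, take two machines and one job with $c_1=1$ and $c_2=c\ge1$. If machine $1$ gets the job, (1) reads $p_1-p_2\ge\alpha$ and $p_1-p_2\le c$, which can always be satisfied. If machine $2$ gets it, (1) reads $p_2-p_1\ge\alpha c$ and $p_2-p_1\le 1$, which can be satisfied exactly when $\alpha c\le 1$. So exact envy-freeness forces the job onto a cheapest machine, while $\alpha$-envy-freeness tolerates a machine that is slower by a factor up to $1/\alpha$.

A result of Cohen et al. says that for general instances no envy-free mechanism achieves a makespan approximation better than $\Omega(\log m/\log\log m)$, even with payments. The problem, from Michal Feldman, Jugal Garg, Vishnu V. Narayan and Tomasz Ponitka, "Proportionally Fair Makespan Approximation", arXiv:2412.08572 (2024), is whether a constant becomes possible once envy is relaxed: are there a fixed $\alpha\in(0,1)$, say $\alpha=\frac12$, and a constant $\beta$ such that for all $m,n$ there is an $\alpha$-envy-free mechanism over all of $\mathbb R_{\ge0}^{m\times n}$ giving a $\beta$-approximation? The answer is yes, and the trade-off is determined exactly.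

**Theorem 1 (upper bound).** Let $\alpha\in(0,1)$ and $\beta=\frac1{1-\alpha}$. For all $m,n$ there is an $\alpha$-envy-free mechanism over all of $\mathbb R_{\ge0}^{m\times n}$ giving a $\beta$-approximation to the optimal makespan. (For $\alpha=\frac12$: $\beta=2$.)

**Theorem 2 (matching lower bound).** Let $\alpha\in(0,1)$ and $1\le\beta<\frac1{1-\alpha}$. There are $m,n$ and an instance for which no allocation of makespan $\le\beta\,\mathrm{OPT}$ admits payments satisfying the $\alpha$-envy-freeness inequalities (1).

## Cheapest machines, optimal schedules, and sums around a cycle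

Two schedules come to mind at once, and each fails on one side.

*Cheapest machines.* Give each job to a machine where it is cheapest and pay $p_k=c_k(A_k)$. Then $c_i(A_k)\ge c_k(A_k)$ for all $i$, so $c_i(A_k)-p_k\ge0=c_i(A_i)-p_i$: the result is exactly envy-free. But if $n=m$ and every job costs $1$ on machine $1$ and $2$ elsewhere, the makespan is $m$, while one job per machine shows $\mathrm{OPT}\le2$.

*The optimal schedule.* For this there is a simple obstruction. Take distinct machines $i_0,i_1,\dots,i_K$, write (1) for the pairs $(i_0,i_1),(i_1,i_2),\dots,(i_K,i_0)$, and add. Each payment appears once on each side, so with $i_{K+1}=i_0$,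
$$\alpha\sum_{t=0}^{K}c_{i_t}(A_{i_t})\le\sum_{t=0}^{K}c_{i_t}(A_{i_{t+1}}). \tag{2}$$
Now take machines and jobs $0,1,\dots,K$. Job $l$ costs $1$ on machine $l$, costs $\eta=\alpha/2$ on machine $l-1$ (if $l\ge1$), and costs $2$ on every other machine. The identity schedule has makespan $1$. It is the only schedule of makespan at most $1$: job $0$ must go to machine $0$ and fills it; then job $1$ cannot go to machine $0$ (load $1+\eta$), so it goes to machine $1$ and fills it; and so on. For the identity schedule, (2) along $0,1,\dots,K,0$ reads $\alpha(K+1)\le K\alpha/2+2$, which fails once $K\ge4/\alpha$. So for no fixed $\alpha>0$ can we always use an optimal schedule.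

This chain is easy to repair: move every job $l\ge1$ to machine $l-1$. Then each job sits on a cheapest machine, so the schedule is envy-free, and the makespan is only $1+\eta$. The lower bound in the last part of these notes takes the same chain and makes the repair impossible.

## Payments from two sorted sequences

We need something between "cheapest machine" and "optimal schedule". A natural candidate is to place each job where its *weighted* cost $y_kc_{k,j}$ is least, and to raise $y_k$ on overloaded machines. The next lemma says when weights produce payments.

**Lemma 3.** Let $0<y_1\le\dots\le y_m$ and $0\le h_1\le\dots\le h_m$ and $\lambda>0$. Put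
$$p_1=0,\qquad p_{t+1}=p_t+\frac{h_{t+1}-h_t}{\lambda y_{t+1}}\quad(1\le t<m).$$
Then for all $i,k\in[m]$,
$$p_i-p_k\le\frac{h_i-h_k}{\lambda y_k}. \tag{3}$$
Moreover $0\le p_t\le h_m/(\lambda y_1)$ for all $t$.

**Proof.** All increments $h_{t+1}-h_t$ are nonnegative. If $i>k$, then
$$p_i-p_k=\sum_{t=k}^{i-1}\frac{h_{t+1}-h_t}{\lambda y_{t+1}}\le\sum_{t=k}^{i-1}\frac{h_{t+1}-h_t}{\lambda y_k}=\frac{h_i-h_k}{\lambda y_k},$$
because $y_{t+1}\ge y_k$ in every term. If $i<k$, then
$$p_k-p_i=\sum_{t=i}^{k-1}\frac{h_{t+1}-h_t}{\lambda y_{t+1}}\ge\frac{h_k-h_i}{\lambda y_k},$$
because $y_{t+1}\le y_k$ in every term; changing signs gives (3). The case $i=k$ is trivial. Finally $p$ is nondecreasing from $0$, and $p_m\le(h_m-h_1)/(\lambda y_1)\le h_m/(\lambda y_1)$. $\square$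

Suppose now that there is no pool and every job sits at a machine minimizing $y_kc_{k,j}$. Put $h_k=y_kc_k(A_k)$. Then $y_ic_i(A_k)\ge h_k$ for all $i$. If the machines can be numbered so that $y$ *and* $h$ are both nondecreasing, Lemma 3 with $\lambda=1$ gives
$$c_k(A_i)-p_i\ge\frac{h_i}{y_k}-p_i\ge\frac{h_k}{y_k}-p_k=c_k(A_k)-p_k ,$$
that is, exact envy-freeness. So everything depends on whether a large multiplier goes together with a large weighted load. One would hope so: a machine's multiplier was raised because the machine was overloaded.

### A run without the pool, and what goes wrong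

The hope fails because a job that leaves may take the entire load away. Here is a run that shows it. Take five machines and jobs $f,e_2,e_3,e_4,e_5$ with
$$c_1(f)=1,\quad c_2(f)=3,\qquad c_1(e_i)=0.3,\quad c_i(e_i)=1\quad(2\le i\le5),$$
and all other costs equal to $100$. Putting $f$ on machine $1$ and $e_i$ on machine $i$ gives makespan $1$, and $f$ costs at least $1$ everywhere, so $\mathrm{OPT}=1$. Aim for load at most $\beta=2$. Without a pool, start at $y\equiv1$ with each job on its cheapest machine, and repeatedly pick a machine with load above $2$: if one of its jobs has a smaller weighted cost elsewhere, move that job to a minimizer, otherwise multiply the machine's $y$ by $1.1$.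

At the start everything is on machine $1$, whose load is $2.2$. We raise $y_1$ twelve times, to $1.1^{12}\approx3.138$ (before that, $y_1\le1.1^{11}\approx2.853<3$ and $0.3\,y_1<1$, so no job is cheaper elsewhere). Now $f$ has weighted cost $3.138$ on machine $1$ and $3$ on machine $2$, so it moves to machine $2$; the $e_i$ have weighted cost $0.94<1$ and stay. Machine $2$ has load $3>2$, so $y_2$ becomes $1.1$. Now $f$ has weighted cost $3.3$ on machine $2$, so it returns to machine $1$, and machine $2$ is *empty with $y_2=1.1$*. Machine $1$ has load $2.2$ again, and $f$ and the $e_i$ are cheapest there, so $y_1$ becomes $1.1^{13}\approx3.452$. Now $e_5$ has weighted cost $1.036$ on machine $1$ and $1$ on machine $5$; move it. Machine $1$ has load $1.9$, machine $5$ has load $1$, and the run stops.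

At the end $y_2=1.1>1=y_5$ but $h_2=0<1=h_5$. The inequalities (3) with $\lambda=1$ now contradict each other: for $(i,k)=(5,2)$ they ask for $p_5-p_2\le1/1.1$, and for $(i,k)=(2,5)$ they ask for $p_2-p_5\le-1$. Payments may still exist for this particular allocation, but the information carried by $y$ and $h$ does not produce them. What we lack is a lower bound on the weighted load $y_k\ell_k$ of a machine whose multiplier has been raised.

The pool repairs exactly this. Since $\pi_j\le q_j(0)=1$, no job stays at a price much above $1$, so a job that leaves machine $k$ lowers the weighted load $y_k\ell_k$ by little more than $1$. The job $f$ of the example would never visit machine $2$, where its price is at least $3$. The costs of this repair are that pooled jobs must be processed somewhere, which adds at most $w_k\le1$ to a machine, and that $h$ and $y$ will be sorted alike only after we truncate $h$. The truncation is what costs us the factor $\alpha=1-1/\beta$.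

## The auction with a pool

We now prove Theorem 1. Fix an instance $c$ and $\beta=\frac1{1-\alpha}>1$, so that $\alpha=\frac{\beta-1}\beta$. Let $X$ be an optimal allocation. If $\mathrm{OPT}=0$, use $X$ with $p=0$: then $\alpha c_i(X_i)=0\le c_i(X_j)$ and the makespan is $0$. Otherwise divide all costs by $\mathrm{OPT}$, and at the end multiply the payments by $\mathrm{OPT}$; inequality (1) is unaffected by scaling costs and payments together. So assume $\mathrm{OPT}=1$, hence $c_k(X_k)\le1$ for all $k$. Use the states of the first section with this $X$, and fix
$$0<\varepsilon\le\min\Bigl\{1,\frac{\beta-1}2\Bigr\}.$$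

**Step 1: the rules and two invariants.** *This step sets up the process and the two facts that hold all along it.* Start with $y\equiv1$ and every $s(j)$ a minimizer of $q_j$. While some machine has $\ell_k>\beta$, pick one such $k$ and do one of the following:

* (a) If some $j\in V_k$ has $q_j(k)>\pi_j$, reset $s(j)$, for one such $j$, to a minimizer of $q_j$.
* (b) Otherwise, replace $y_k$ by $(1+\varepsilon)y_k$.

The invariants are:

* (I1) $q_j(s(j))\le(1+\varepsilon)\pi_j$ for every job $j$.
* (I2) $y_k\ge1$ for all $k$, and $y_k>1$ implies $\ell_k>\beta-\dfrac{1+\varepsilon}{y_k}$.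

(I1) says that every job is at a nearly cheapest location. (I2) is the missing lower bound: $y_k\ell_k>\beta y_k-(1+\varepsilon)$ for raised machines. At the start (I1) holds because $q_j(s(j))=\pi_j$, and (I2) holds because no $y_k$ exceeds $1$.

**Step 2: the invariants survive each move.** *We check (a) and (b) separately.*

In move (a), $y$ and all prices stay fixed, and $j$ now sits at a minimizer, so (I1) holds. The new location of $j$ is not $k$. If it is the pool and $x(j)=k$, the job stays in $A_k$ and $\ell_k$ does not change. In all other cases $\ell_k$ drops by $c_{k,j}$, and by (I1) before the move together with $\pi_j\le1$,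
$$c_{k,j}=\frac{q_j(k)}{y_k}\le\frac{(1+\varepsilon)\pi_j}{y_k}\le\frac{1+\varepsilon}{y_k}.$$
Before the move $\ell_k>\beta$, so afterwards $\ell_k>\beta-\frac{1+\varepsilon}{y_k}$. The job joins some other bundle or stays in $A_k$, so no other $\ell_i$ decreases. Hence (I2) holds. This is the place where the pool price $1$ is used.

In move (b), every $j\in V_k$ has $q_j(k)=\pi_j$ before the move. Raising $y_k$ lowers no price, so no $\pi_j$ decreases. For $j\in V_k$ the new price satisfies $q_j(k)=(1+\varepsilon)\pi_j^{\rm old}\le(1+\varepsilon)\pi_j$. For $j\notin V_k$ the price $q_j(s(j))$ is unchanged (it is a price at another machine or in the pool), so (I1) continues to hold. The bundles do not change, so for machine $k$ we still have $\ell_k>\beta$, which is more than (I2) asks; for other machines nothing changes.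

**Step 3: the multipliers are bounded.** *This gives termination, and later a bound on payments that does not depend on $\varepsilon$. The idea is to compare total prices with the schedule $X$, whose weighted loads are at most $y_k$, while (I2) forces raised machines to carry weighted load about $\beta y_k$.* Consider any state reached by the process, and let $H=\{k:y_k>1\}$. For $j\notin Q$ use $\pi_j\le y_{x(j)}c_{x(j),j}$. The jobs of $X_k$ not in the pool are $X_k\setminus W_k$, so
$$\sum_{j\notin Q}\pi_j\le\sum_{k}y_k\bigl(c_k(X_k)-w_k\bigr)\le\sum_ky_k(1-w_k).$$
On the other hand, (I1) for $j\in V_k$ says $y_kc_{k,j}\le(1+\varepsilon)\pi_j$; summing over all $k$ and all $j\in V_k$,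
$$\sum_ky_kv_k\le(1+\varepsilon)\sum_{j\notin Q}\pi_j .$$
For $k\in H$, (I2) gives $y_kv_k=y_k(\ell_k-w_k)\ge y_k(\beta-w_k)-(1+\varepsilon)$. For $k\notin H$ we use $y_kv_k\ge0$, and on the right $y_k(1-w_k)=1-w_k\le1$. Together,
$$\sum_{k\in H}y_k(\beta-w_k)-(1+\varepsilon)|H|\le(1+\varepsilon)\sum_{k\in H}y_k(1-w_k)+(1+\varepsilon)(m-|H|).$$
Since $\beta-w_k-(1+\varepsilon)(1-w_k)=\beta-1-\varepsilon+\varepsilon w_k\ge\beta-1-\varepsilon\ge\frac{\beta-1}2$ and $1+\varepsilon\le2$,
$$\sum_{k\in H}y_k\le\frac{(1+\varepsilon)m}{\beta-1-\varepsilon}\le\frac{4m}{\beta-1}. \tag{4}$$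
Here pooled jobs are harmless: they were left out of both sums, and the term $w_k$ enters with the favorable sign.

**Step 4: termination.** *We show that the loop ends.* By (4) each $y_k$ is at most $\max\{1,\frac{4m}{\beta-1}\}$, and each move (b) multiplies one $y_k$ by $1+\varepsilon$, so there are finitely many moves (b). Between consecutive moves (b), $y$ and all prices are fixed; a job moved by (a) then has $q_j(s(j))=\pi_j$ and is not moved again. So at most $n$ moves (a) occur in between, and likewise before the first and after the last move (b). The process ends, and at the end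
$$c_k(A_k)=\ell_k\le\beta\qquad\text{for all }k\in[m]. \tag{5}$$

**Example.** Run the auction with the pool on the five-machine instance above, with $\beta=2$ and $\varepsilon=0.1$. Start with $f$ on machine $1$ (tied with the pool at price $1$) and all $e_i$ on machine $1$. After one raise, $q_f(1)=1.1>1$, and $f$ moves to the pool, its unique cheapest location. It is still processed on machine $1$, so $\ell_1=2.2$. Twelve more raises bring $y_1$ to $1.1^{13}\approx3.452$, the first value with $0.3\,y_1>1$. Then $e_5$, at price $1.036$, moves to machine $5$ at price $1$ (tied with the pool). Now $\ell_1=1.9$, $\ell_5=1$, machine $2$ is empty with $y_2=1$, and the process stops. As (I2) demands, $1.9>2-1.1/3.452\approx1.68$.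

## Bundle values, truncation and payments

Consider the final state. We want to apply Lemma 3 with $\lambda=1+\varepsilon$, so we need numbers $h_k$ that bound the bundles from below in everyone's eyes, are sorted like $y$, and are not too small compared with $y_k\ell_k$.

**Step 5: a value for each bundle.** *This step finds the common lower bound.* Put $g_k=y_kv_k+|W_k|$: jobs in $V_k$ count at their price on machine $k$, pooled jobs at the pool price $1$. By (I1), $y_kc_{k,j}\le(1+\varepsilon)\pi_j$ for $j\in V_k$, and $1\le(1+\varepsilon)\pi_j$ for $j\in W_k$. Also $\pi_j\le y_ic_{i,j}$ for every $i\in[m]$. Summing over $j\in A_k$,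
$$g_k\le(1+\varepsilon)\sum_{j\in A_k}\pi_j\le(1+\varepsilon)\,y_i\,c_i(A_k),$$
that is,
$$(1+\varepsilon)\,c_i(A_k)\ge\frac{g_k}{y_i}\qquad\text{for all }i,k\in[m]. \tag{6}$$

**Step 6: $g_k$ is large.** *This is where (I2) pays off.* Let $b=\beta-1-\varepsilon>0$.

*If $y_k>1$, then $g_k\ge b\,y_k$.* Suppose first that $W_k=\emptyset$. Then $v_k=\ell_k$, and by (I2) and $y_k\ge1$,
$$g_k=y_k\ell_k\ge\beta y_k-(1+\varepsilon)\ge(\beta-1-\varepsilon)y_k=b\,y_k.$$
Suppose now that $W_k\ne\emptyset$. Then $w_k\le1\le|W_k|$, and
$$g_k=y_k(\ell_k-w_k)+|W_k|\ge y_k(\ell_k-1)+1\ge\beta y_k-(1+\varepsilon)-y_k+1=(\beta-1)y_k-\varepsilon\ge b\,y_k.$$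
In this case the pooled jobs may account for up to $1$ of the load, which costs $y_k$ in weighted terms. The drop in (I2) costs $1+\varepsilon$, but the unit that pooled jobs contribute to $g_k$ pays for all of it except $\varepsilon$. So in either case we lose $y_k$ and not $2y_k$, up to $\varepsilon$.

*If $y_k=1$, then $g_k\ge\ell_k$.* Indeed $g_k=v_k+|W_k|\ge v_k+w_k$, since $w_k\le1\le|W_k|$ when $W_k\ne\emptyset$ and $w_k=0=|W_k|$ otherwise.

**Step 7: truncation.** *For raised machines $g_k\ge b\,y_k$, but $g_k$ itself need not be sorted like $y_k$. Cutting it down to $b\,y_k$ makes it so.* Define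
$$\tau_k=\min\Bigl\{\frac{g_k}{y_k},\,b\Bigr\},\qquad h_k=y_k\tau_k\le g_k,\qquad \alpha_\varepsilon=\frac{b}{(1+\varepsilon)\beta}.$$
We claim that
$$(1+\varepsilon)\,\alpha_\varepsilon\,\ell_k=\frac b\beta\,\ell_k\le\tau_k\qquad\text{for all }k\in[m]. \tag{7}$$
By (5) the left side is at most $b$. If $y_k>1$, then $\tau_k=b$ by Step 6 and we are done. If $y_k=1$, the left side is also at most $\ell_k$ (since $b<\beta$), and $\ell_k\le g_k=g_k/y_k$ by Step 6; so the left side is at most both terms in the minimum.

Inequality (7) is the only place where cost is lost: the load may be as large as $\beta$, while we credit the machine only with $b\approx\beta-1$. The ratio is $\alpha$ in the limit.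

**Step 8: the orders agree.** *We check the hypothesis of Lemma 3.* If $y_k<y_l$, then $y_l>1$, so $\tau_l=b$ by Step 6, and $h_k\le b\,y_k<b\,y_l=h_l$. Hence, if we sort the machines lexicographically by $(y,h)$ and renumber them, then $y_1\le\dots\le y_m$ and $h_1\le\dots\le h_m$.

**Step 9: the payments.** *We combine the pieces.* Let $p$ be given by Lemma 3 with $\lambda=1+\varepsilon$. For all $k,i$, using (6) and $h_i\le g_i$, then (3), then (7),
$$c_k(A_i)-p_i\ge\frac{h_i}{(1+\varepsilon)y_k}-p_i\ge\frac{h_k}{(1+\varepsilon)y_k}-p_k=\frac{\tau_k}{1+\varepsilon}-p_k\ge\alpha_\varepsilon\,c_k(A_k)-p_k. \tag{8}$$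
So the allocation $A$ with payments $p$ satisfies the $\alpha_\varepsilon$-envy-freeness inequalities and has makespan at most $\beta$ by (5). Moreover, by Lemma 3, $y_1\ge1$ and (4),
$$0\le p_t\le h_m\le b\max_ky_k\le(\beta-1)\max\Bigl\{1,\frac{4m}{\beta-1}\Bigr\}, \tag{9}$$
a bound that does not depend on $\varepsilon$.

**Example (continued).** In the five-machine instance $b=0.9$ and $\alpha_\varepsilon=0.9/2.2\approx0.409$. Machine $1$ has $V_1=\{e_2,e_3,e_4\}$ and $W_1=\{f\}$, so $g_1\approx0.9\cdot3.452+1\approx4.107$ and $h_1=b\,y_1\approx3.107$ after truncation. Machine $5$ has $g_5=1$ and $h_5=0.9$; the other three are empty with $h=0$. The sorted order is $2,3,4,5,1$, with payments $p_2=p_3=p_4=0$, $p_5=0.9/1.1\approx0.818$ and $p_1\approx0.818+\frac{2.207}{1.1\cdot3.452}\approx1.399$. Machine $1$ compares $0.409\cdot1.9-1.399\approx-0.622$ with $0$ for an empty bundle and with $0.3-0.818=-0.518$ for the bundle of machine $5$; no envy. Machine $5$ compares $0.409-0.818=-0.409$ with $0$ for an empty bundle. Machines $2,3,4$ have value $0$ on the left. All remaining comparisons involve a bundle containing a job of cost $100$ to the machine that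 compares: $e_2$ or $e_3$ lies in $A_1$ and costs $100$ to any machine in $\{2,\dots,5\}$ other than its own, and $e_5$ costs $100$ to machines $2,3,4$.

## Letting $\varepsilon$ tend to $0$

**Step 10: a compactness argument.** *We have $\alpha_\varepsilon<\alpha$ and want $\alpha$ itself.* The instance is fixed. Take $\varepsilon_N\to0$ within the allowed range, and let $A^{(N)},p^{(N)}$ be the resulting allocations and payments. There are finitely many allocations, and by (9) the payments lie in a fixed bounded set. So along a subsequence the allocation is a constant $A$ and the payments converge to some $p$. Since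
$$\alpha_{\varepsilon_N}=\frac{\beta-1-\varepsilon_N}{(1+\varepsilon_N)\beta}\longrightarrow\frac{\beta-1}\beta=\alpha,$$
passing to the limit in (8) gives $\alpha\,c_k(A_k)-p_k\le c_k(A_i)-p_i$ for all $k,i$. Also $\max_kc_k(A_k)\le\beta=\beta\cdot\mathrm{OPT}$. Undo the scaling. Doing this for each instance defines the mechanism, and Theorem 1 is proved. $\blacksquare$

## Levels of machines that grow geometrically: the lower bound

For Theorem 2, return to the chain: machine $l-1$ likes the job of machine $l$, and summing around the chain gives a contradiction. There the jobs could be shifted down one level at small cost. We block this by making level $l$ far more numerous than all lower levels together, so that the lower levels cannot absorb its jobs.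

**Step 1: the instance.** *We choose the parameters so that the final inequality fails.* Since $(1-\alpha)\beta<1$, choose $\eta\in(0,1)$ with $(1-\alpha)\beta<1-\eta$. Let $S=\beta+1$, let $N\ge1+\beta/\eta$ be an integer, and let $K\ge1$ be an integer with
$$K\bigl(1-\eta-(1-\alpha)\beta\bigr)>\frac{S\beta}\eta. \tag{10}$$
For each level $l=0,\dots,K$ there are $N^l$ machines and $N^l$ jobs of level $l$. A level-$l$ job costs

* $1$ on a machine of level $l$,
* $\eta$ on a machine of level $<l$,
* $S$ on a machine of level $>l$.

Matching jobs to machines within each level shows $\mathrm{OPT}\le1$. Suppose, for contradiction, that $A$ has makespan at most $\beta\,\mathrm{OPT}\le\beta$ and that payments $p$ satisfy (1).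

**Step 2: some machine of each level keeps a job of its own level.** *These machines will form the cycle.* Since $S>\beta$, every level-$l$ job is on a machine of level at most $l$. Every cost is at least $\eta$, so each machine has at most $\beta/\eta$ jobs. For $l\ge1$, the number of machines of level below $l$ is $1+N+\dots+N^{l-1}=\frac{N^l-1}{N-1}<\frac{N^l}{N-1}$, so the number of level-$l$ jobs on them is less than
$$\frac\beta\eta\cdot\frac{N^l}{N-1}\le N^l .$$
Hence at least one level-$l$ job is on a level-$l$ machine. For $l=0$ this is clear, as there are no lower levels. So for each $l$ there is a level-$l$ machine $u_l$ holding some $k_l\ge1$ level-$l$ jobs. It holds no job of level below $l$, since that would cost $S>\beta$. The rest of its bundle therefore consists of some $r_l\ge0$ jobs of levels above $l$, each costing $\eta$. Its load is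
$$\ell_l:=c_{u_l}(A_{u_l})=k_l+\eta r_l\le\beta .$$

**Step 3: how the bundles look to the neighbor.** *We estimate the right sides of the envy inequalities.* For $l\ge1$, all jobs in $A_{u_l}$ have level at least $l$, so each costs $\eta$ on $u_{l-1}$:
$$c_{u_{l-1}}(A_{u_l})=\eta(k_l+r_l)=\ell_l-(1-\eta)k_l\le\ell_l-(1-\eta).$$
To close the cycle we only need a crude bound: $S$ is the largest cost, so $c_{u_K}(A_{u_0})\le S\,|A_{u_0}|\le S\beta/\eta$.

**Step 4: the sum around the cycle.** *The payments cancel and (10) is contradicted.* Add (1) for the ordered pairs $(u_{l-1},u_l)$, $l=1,\dots,K$, and $(u_K,u_0)$, as in (2):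
$$\alpha\sum_{l=0}^K\ell_l\le\sum_{l=1}^K\ell_l-K(1-\eta)+\frac{S\beta}\eta .$$
Dropping the term $\alpha\ell_0\ge0$ and using $\ell_l\le\beta$,
$$K(1-\eta)\le(1-\alpha)\sum_{l=1}^K\ell_l+\frac{S\beta}\eta\le(1-\alpha)\beta K+\frac{S\beta}\eta ,$$
which contradicts (10). This proves Theorem 2. $\blacksquare$

## The exact trade-off, exact envy-freeness, and polynomial time

*Exact trade-off.* Let $\beta^*(\alpha)$ be the least $\beta$ achievable for all $m,n$. Theorem 1 shows that $\frac1{1-\alpha}$ is achieved, and Theorem 2 that nothing smaller is, so $\beta^*(\alpha)=\frac1{1-\alpha}$ for every $\alpha\in(0,1)$. Equivalently, for every $\beta>1$ the best achievable $\alpha$ is exactly $1-1/\beta$.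

*The case $\alpha=1$.* As $\alpha\to1$, $\beta^*(\alpha)\to\infty$. The proof of Theorem 2 also works verbatim with $\alpha=1$ and any $\beta\ge1$: the condition on $\eta$ becomes $0<1-\eta$, and the last display becomes $K(1-\eta)\le S\beta/\eta$. So it rules out every constant $\beta$ for exact envy-freeness, in agreement with Cohen et al.

*Signs of payments.* The payments in Theorem 1 are nonnegative, by (9) and since limits of nonnegative numbers are nonnegative. In general, adding one constant to all payments does not affect (1).

*Polynomial time.* Steps 1–9 of the proof of Theorem 1 used only that $c_k(X_k)\le1$ for all $k$, not that $X$ is optimal. So they work for any allocation $X$ of known makespan $T>0$ after dividing costs by $T$. (If $T=0$, use $X$ with zero payments.) If $y_k$ is raised $r$ times, then $(1+\varepsilon)^r\le\max\{1,\frac{4m}{\beta-1}\}$ by (4). With $\ln(1+\varepsilon)\ge\varepsilon/2$ on $(0,1]$ and $4z\le(2+z)^2$ for $z=\frac m{\beta-1}$, this gives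
$$r\le\frac4\varepsilon\ln\Bigl(2+\frac m{\beta-1}\Bigr)=O\Bigl(\tfrac1\varepsilon\log\bigl(2+\tfrac m{\beta-1}\bigr)\Bigr),$$
and there are at most $n$ moves between raises. For fixed rational $\beta,\varepsilon$, with $\varepsilon$ in the range allowed above, the multipliers are powers of a fixed rational with exponents $O(\log(m+2))$, so on rational input all numbers have polynomial length. One thus obtains in polynomial time an allocation of makespan at most $\beta T$ and payments that are $\frac{\beta-1-\varepsilon}{(1+\varepsilon)\beta}$-envy-free. Taking $X$ from the $2$-approximation algorithm of Lenstra, Shmoys and Tardos (Math. Programming 46, 1990) gives makespan at most $2\beta\,\mathrm{OPT}$.
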